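\title{Rainbow matchings in properly colored hypergraphs in the linear range}

\begin{abstract}
Let $H_1,\dots,H_s$ be properly colored $k$-uniform hypergraphs on a common set of $n$ vertices, each with more than $\binom nk-\binom{n-s+1}{k}$ edges. We prove that if $n\ge 10^{16}ks$, then there are pairwise disjoint edges $e_1\in H_1,\dots,e_s\in H_s$ of pairwise different colors. This confirms a conjecture of Huang, Li and Wang. We also determine the families that meet the edge bound with equality and have no such matching, and for $k\ge 12$ we replace properness by the weaker condition that every color class has at most $(n/k)^{k/4}$ edges. The proof places the edges inside random disjoint blocks of vertices and rests on a spectral estimate for hypergraphs with small vertex degrees.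
\end{abstract}

\section{Introduction}

A \emph{$k$-uniform hypergraph} $H$ on a finite vertex set $V$ is given by a family of $k$-element subsets of $V$, its \emph{edges}. We identify $H$ with this family and write $e(H)$ for the number of edges. An edge-colored hypergraph is \emph{properly colored} if the edges at each vertex have distinct colors; equivalently, every color class consists of pairwise disjoint edges. Let $H_1,\dots,H_s$ be edge-colored $k$-uniform hypergraphs on the same $n$-element set $V$, with colors from a common set. (A $k$-set that belongs to several $H_i$ may have a different color in each.) An \emph{$s$-rainbow matching} in $H_1,\dots,H_s$ consists of pairwise disjoint edges $e_1\in H_1,\dots,e_s\in H_s$ whose colors are pairwise different. How many edges must each $H_i$ have to force one?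

There is an obstruction that ignores the colors. For $S\subseteq V$ let
\[
\operatorname{St}(S)=\{e\subseteq V:\ |e|=k,\ e\cap S\ne\emptyset\}
\]
be the \emph{star} of $S$. Disjoint edges of $\operatorname{St}(S)$ contain different vertices of $S$, so if $|S|=s-1$ there are no $s$ of them. The number of edges of this star is
\begin{equation}\label{eq:f}
f(n,k,s)=\binom nk-\binom{n-s+1}{k}=\sum_{j=1}^{s-1}\binom{n-j}{k-1},
\end{equation}
where the $j$th term counts the edges whose first vertex in a fixed ordering of $S$ is the $j$th one. So $f(n,k,s)$ edges do not suffice. When $n$ is large one expects that one more edge does, even with colors: in a proper coloring a forbidden color removes at most $n/k$ edges, and at most one at each vertex. For small $n$ the colors are a real obstacle. In the proper $3$-coloring of the complete graph $K_4$ the color classes are the three perfect matchings, so any two disjoint edges have the same color, although $6>f(4,2,2)=3$.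

The question is how large $n$ must be. For $k,s\ge2$ the complete hypergraph on $n=ks-1$ vertices has more than $f(n,k,s)$ edges and has no room for $s$ disjoint ones, so $n\ge ks$ is necessary. Huang, Li and Wang \cite{HLW} give the sufficient condition $n\ge 3k^2s$: in this range, properly colored $H_1,\dots,H_s$ with $e(H_i)>f(n,k,s)$ for all $i$ have an $s$-rainbow matching. The conjecture posed in \cite{HLW} is that the extra factor $k$ is not needed: there is an absolute constant $C>0$ such that, for all $k\ge2$ and $s\ge1$, the same conclusion holds whenever $n\ge Cks$. We prove this in a stronger form; the proof does not use the result for $n\ge3k^2s$.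

\begin{theorem}\label{thm:main}
Let $C=10^{16}$, $k\ge2$, $s\ge1$ and $n\ge Cks$. Let $H_1,\dots,H_s$ be edge-colored $k$-uniform hypergraphs on an $n$-element set $V$, and suppose that either
\begin{itemize}
\item[(i)] every $H_i$ is properly colored, or
\item[(ii)] $k\ge12$ and every color class of every $H_i$ has at most $(n/k)^{k/4}$ edges.
\end{itemize}
If $e(H_i)\ge f(n,k,s)$ for all $i$, then either there is an $s$-rainbow matching in $H_1,\dots,H_s$, or $H_1=\dots=H_s=\operatorname{St}(S)$ for some $S\subseteq V$ with $|S|=s-1$.
\end{theorem}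

If $e(H_i)>f(n,k,s)$ for all $i$, the second alternative is excluded, so the conjecture holds with $C=10^{16}$. Giving the edge $e$ of $H_i$ the color $(i,e)$ yields a statement without colors.

\begin{corollary}
Let $k\ge2$, $s\ge1$, $n\ge10^{16}ks$, and let $H_1,\dots,H_s$ be $k$-uniform hypergraphs on an $n$-element set with $e(H_i)\ge f(n,k,s)$ for all $i$. Then either there are pairwise disjoint edges $e_1\in H_1,\dots,e_s\in H_s$, or $H_1=\dots=H_s=\operatorname{St}(S)$ for some $S$ with $|S|=s-1$.
\end{corollary}

\begin{remark}
No constant $C<5/4$ works in the conjecture. Take $k=2$, and let every $H_i$ be $K_{2s-1}$ together with isolated vertices, all edges colored distinctly. There are no $s$ disjoint edges. By \eqref{eq:f}, $f(n,2,s)=(s-1)(n-s/2)$, which for $s\ge2$ is smaller than $e(K_{2s-1})=(s-1)(2s-1)$ when $n<5s/2-1$. For $1\le C<5/4$ and $s$ large, $n=\lceil 2Cs\rceil$ satisfies $2s-1\le n<5s/2-1$.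
\end{remark}

\begin{remark}
The bound in (ii) has the right shape. If color classes of size $\binom nk\le(en/k)^k$ were allowed, every $H_i$ could be the complete hypergraph in a single color, and the theorem would fail for $s\ge2$.
\end{remark}

Under (i) a color class has at most $n/k$ edges, and $n/k\le(n/k)^{k/4}$ for $k\ge12$; so for $k\ge12$ hypothesis (i) implies (ii). It remains to treat properly colored hypergraphs with $k\le11$, and hypothesis (ii). The first case follows from a degree argument that works for $n\ge100k^3s$ (Section~\ref{sec:small}); for $k\le11$ we have $100k^3s\le12100\,ks\le Cks$. The second case is the main work. Section~\ref{sec:idea} explains the method, Sections~\ref{sec:johnson} and~\ref{sec:shadow} supply the tools, and Section~\ref{sec:large} gives the proof.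

\medskip\noindent\textbf{Notation.} We write $[s]=\{1,\dots,s\}$ and $\binom Wq$ for the family of $q$-subsets of $W$. The \emph{density} of $F\subseteq\binom Wq$ is $|F|/\binom{|W|}{q}$. For $S\subseteq V$, the hypergraph $H-S$ has vertex set $V\setminus S$ and consists of the edges of $H$ disjoint from $S$; $H-v$ means $H-\{v\}$. The degree $\deg_H(v)$ is the number of edges containing $v$. Let $(x)_j=x(x-1)\cdots(x-j+1)$. For integers $0\le x\le y$ and $0\le j\le y$, $y\ge1$, a uniformly random $x$-subset of a $y$-set contains $j$ given points with probability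
\begin{equation}\label{eq:falling}
\frac{(x)_j}{(y)_j}\le\Big(\frac xy\Big)^j ,
\end{equation}
because $\frac{x-l}{y-l}\le\frac xy$ for $0\le l<y$, and $(x)_j=0$ if $j>x$.

\section{A degree argument for $n\ge100k^3s$}\label{sec:small}

\begin{proposition}\label{prop:small}
Let $k\ge2$, $s\ge1$, $n\ge100k^3s$, and let $H_1,\dots,H_s$ be properly colored $k$-uniform hypergraphs on an $n$-element set $V$ with $e(H_i)\ge f(n,k,s)$ for all $i$. Then either there is an $s$-rainbow matching, or $H_1=\dots=H_s=\operatorname{St}(S)$ for some $S$ with $|S|=s-1$.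
\end{proposition}

\begin{proof}
We use induction on $s$. For $s=1$, either $H_1$ has an edge or $H_1=\emptyset=\operatorname{St}(\emptyset)$. Let $s\ge2$ and suppose that there is no $s$-rainbow matching. Put
\[
\Delta=k(s-1)\binom{n-2}{k-2}+(s-1).
\]
Given a vertex $v$, an index $i$, and $s-1$ colored edges that avoid $v$, at most $\Delta$ edges of $H_i$ at $v$ meet one of these edges or repeat one of their colors: each of the at most $k(s-1)$ covered vertices lies with $v$ in at most $\binom{n-2}{k-2}$ edges, and each color appears at most once at $v$ because $H_i$ is properly colored.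

We first show
\begin{equation}\label{eq:numeric}
k\Delta+\frac nk<\binom{n-s+1}{k-1}.
\end{equation}
Let $b=\binom{n-1}{k-1}\ge n-1$. Since $\frac{k-1}{n-1}\le\frac kn$, we have $k^2(s-1)\binom{n-2}{k-2}=k^2(s-1)\frac{k-1}{n-1}\,b\le\frac{k^3s}{n}\,b\le0.01\,b$. Next, $k(s-1)\le\frac{n}{100k^2}\le\frac n{400}\le0.005\,b$, and $\frac nk\le\frac n2\le\frac{n}{2(n-1)}\,b\le0.51\,b$. The left side of \eqref{eq:numeric} is therefore less than $0.6\,b$. The right side equals
\[
b\prod_{l=0}^{k-2}\Big(1-\frac{s-2}{n-1-l}\Big)\ge b\Big(1-\frac{(k-1)(s-2)}{n-k+1}\Big)\ge b\Big(1-\frac{2ks}{n}\Big)\ge0.98\,b .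
\]
This proves \eqref{eq:numeric}, and in particular $\Delta<\binom{n-1}{k-1}$.

\emph{Case 1: $\deg_{H_i}(v)>\Delta$ for some $i$ and $v$.} For $j\ne i$ the hypergraph $H_j-v$ has $n-1\ge100k^3(s-1)$ vertices and at least $f(n,k,s)-\binom{n-1}{k-1}=f(n-1,k,s-1)$ edges. An $(s-1)$-rainbow matching in the $H_j-v$, $j\ne i$, would extend by an edge of $H_i$ at $v$, by the property of $\Delta$. So none exists, and by induction there is $S'\subseteq V\setminus\{v\}$ with $|S'|=s-2$ such that each $H_j-v$, $j\ne i$, consists of all $k$-subsets of $V\setminus\{v\}$ that meet $S'$. Then $e(H_j-v)=f(n-1,k,s-1)$ exactly, which forces $\deg_{H_j}(v)\ge\binom{n-1}{k-1}$. Hence $H_j=\operatorname{St}(S'\cup\{v\})$ for all $j\ne i$.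

To identify $H_i$, fix $j\ne i$. Since $\deg_{H_j}(v)=\binom{n-1}{k-1}>\Delta$, the previous paragraph applies with $j$ in place of $i$ and gives a set $S''$ of size $s-2$ with $H_l=\operatorname{St}(S''\cup\{v\})$ for all $l\ne j$, in particular for $l=i$. It remains to see that $S'=S''$. If $s=2$, both sets are empty. If $s\ge3$, take $l\notin\{i,j\}$; then $\operatorname{St}(S'\cup\{v\})=H_l=\operatorname{St}(S''\cup\{v\})$. A set $T$ with $|T|\le n-k$ is recovered from $\operatorname{St}(T)$ as the set of vertices of degree $\binom{n-1}{k-1}$, because a vertex outside $T$ lies in a $k$-set that avoids $T$. So $S'=S''$.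

\emph{Case 2: all degrees in all $H_i$ are at most $\Delta$.} By \eqref{eq:f}, $f(n,k,s)>f(n,k,s-1)$, so $H_1,\dots,H_{s-1}$ have too many edges to be stars of a set of size $s-2$, and induction gives an $(s-1)$-rainbow matching in them. At most $k(s-1)\Delta$ edges of $H_s$ meet its vertices. At most $(s-1)n/k$ edges of $H_s$ have one of its colors, again by properness. By \eqref{eq:numeric} and \eqref{eq:f},
\[
(s-1)\Big(k\Delta+\frac nk\Big)<(s-1)\binom{n-s+1}{k-1}\le f(n,k,s)\le e(H_s),
\]
so the matching extends by an edge of $H_s$, a contradiction.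
\end{proof}

The cubic dependence on $k$ comes from extending a fixed matching one edge at a time: $k\Delta$ is about $\frac{k^3s}{n}\binom{n-1}{k-1}$, and Case 2 needs it to be below $\binom{n-1}{k-1}$. For $n=Cks$ and large $k$ the edges have to be chosen all at once.

\section{Random blocks: the idea for large $k$}\label{sec:idea}

Choose $\lfloor n/k\rfloor$ pairwise disjoint $k$-sets at random. If at least $s$ of them belong to $H_i$ for every $i$, we can pick distinct ones for $i=1,\dots,s$ and obtain a matching. But if $e(H_i)=f(n,k,s)$, then \eqref{eq:f} gives $e(H_i)\le(s-1)\binom{n-1}{k-1}=(s-1)\frac kn\binom nk$, so the expected number of chosen sets in $H_i$ is at most $s-1$. The edge bound is just too weak for this argument, as it has to be in view of the stars.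

We therefore choose larger sets, \emph{blocks} of size $Kk$ with $K$ a large constant, and call a block good for $i$ if it contains an edge of $H_i$. The number of blocks drops by the factor $K$, and the question is by what factor the probability of being good grows. For the star of one vertex in an $N$-set the density is $\alpha=k/N$, and a block is good with probability $Kk/N=K\alpha$: nothing is gained. When no vertex has large degree, the factor is of order $K^2$, a net gain of order $K$. For graphs this is a second-moment computation.

\begin{example}\label{ex:graphs}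
Let $K\ge2$, $q=2K\le N$, and let $G$ be a graph on $N$ vertices with density $0<\alpha\le\frac1{2K^2}$ and maximum degree at most $\frac{N-1}{4K}$. Let $X$ be the number of edges inside a uniformly random $q$-set. Then $\mathbb EX=\alpha\binom q2=\alpha K(2K-1)$ lies between $\alpha K^2$ and $1$. Expand $\mathbb EX^2$ over ordered pairs of edges. Equal pairs contribute $\mathbb EX$. Distinct pairs with a common vertex number $\sum_v\deg(v)(\deg(v)-1)\le\alpha N(N-1)\cdot\frac{N-2}{4K}$, so they contribute at most $\frac{\alpha}{4K}(q)_3=\frac{q-2}{2K}\,\mathbb EX\le\mathbb EX$. Disjoint pairs contribute at most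
\[
\Big(\alpha\binom N2\Big)^2\frac{(q)_4}{(N)_4}=(\mathbb EX)^2\,\frac{(1-\frac2q)(1-\frac2{q-1})}{(1-\frac2N)(1-\frac2{N-1})}\le(\mathbb EX)^2\le\mathbb EX .
\]
By the Cauchy--Schwarz inequality, $\mathbb P(X>0)\ge(\mathbb EX)^2/\mathbb EX^2\ge\frac13\mathbb EX\ge\frac13\alpha K^2$. The degree bound enters only in the middle term, which for the star of one vertex has order $K\,\mathbb EX$.
\end{example}

For general $k$, two edges can share any number of vertices, and vertex degrees do not control pairs that share two or more. Lemma~\ref{lem:growth} obtains the same bound by decomposing the indicator function of $G$ into levels $j=0,\dots,k$: passing to blocks damps level $j$ by the factor $K^{-j}$, so only level $1$ needs attention, and level $1$ is determined by the degrees.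

Three further points shape the proof.

\emph{Heavy vertices.} Vertices of large degree are set aside, each assigned to one index $j$ for which it is heavy. A constant fraction of all $(k-1)$-sets complete such a vertex to an edge of $H_j$, so far more than $s$ blocks serve the index $j$. If $m$ indices are served this way, the other $r=s-m$ hypergraphs have small degrees and density at least of order $(r-1)k/n$ on the remaining vertices, and the gain of order $K$ gives each of them at least $r$ good blocks.

\emph{The case $r=1$.} Here the density bound $(r-1)k/n$ says nothing. The heavy vertices form a set $S$ of size $s-1$, and the task is to show that no $H_i$ has an edge outside $S$. The edge bound says that $H_i$ misses at most as many edges of $\operatorname{St}(S)$ as it has edges outside $S$. The Kruskal--Katona theorem shows that edges outside $S$ would force many more missing edges than that.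

\emph{Colors.} A given set of $k-1$ vertices lies in a given random block with probability about $(Kk/n)^{k-1}$. For large $k$ this is so small that a union bound over a whole color class and over all pairs of blocks and indices shows that no two candidate edges share a color.

\section{Functions on $h$-subsets}\label{sec:johnson}

Let $|W|=N$ and $1\le h\le N/2$. On the space of real functions on $\binom Wh$ use the inner product $\langle f,g\rangle=\mathbb E[fg]$, the expectation being over a uniformly random $h$-set, and the action of the symmetric group $\operatorname{Sym}(W)$. For $A\subseteq W$ and $v\in W$ let $x_v(A)=1$ if $v\in A$ and $x_v(A)=0$ otherwise. For distinct $u_1,w_1,\dots,u_j,w_j\in W$ put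
\[
\chi=\prod_{i=1}^j(x_{u_i}-x_{w_i}),
\]
a function on all subsets of $W$. It takes the values $\pm1$ on sets that contain exactly one point of each pair $\{u_i,w_i\}$, and $0$ elsewhere. For $0\le j\le h$ let $V_j$ be the span of the restrictions to $\binom Wh$ of all such $\chi$ with $j$ pairs; $V_0$ consists of the constants. We recall the decomposition of the Johnson scheme (see, e.g., \cite{Del}): \emph{the space of real functions on $\binom Wh$ is the orthogonal direct sum of $V_0,\dots,V_h$, and these are irreducible, pairwise non-isomorphic $\operatorname{Sym}(W)$-modules.} We call $V_j$ the $j$th level and write $f_j$ for the projection of $f$ to $V_j$.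

Let $T$ be a self-adjoint operator that commutes with $\operatorname{Sym}(W)$. By Schur's lemma, $T$ followed by the projection to $V_i$ vanishes on $V_j$ for $i\ne j$, so $T$ maps $V_j$ to itself. It has an eigenvector in $V_j$, and the eigenspace in $V_j$ is an invariant subspace, hence all of $V_j$. So $T$ is a scalar $\lambda_j$ on $V_j$, which can be computed on a single $\chi$, and
\begin{equation}\label{eq:spectral}
\langle f,Tf\rangle=\sum_{j=0}^h\lambda_j\|f_j\|^2 .
\end{equation}
Both operators below are averaging operators, and one identity computes them. If $A\subseteq W$, $j\le h\le|A|$, and $e$ is a uniformly random $h$-subset of $A$, then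
\begin{equation}\label{eq:average}
\mathbb E\,\chi(e)=\frac{(h)_j}{(|A|)_j}\,\chi(A).
\end{equation}
Indeed, if $A$ contains neither point of some pair, both sides vanish. If $A$ contains both points of a pair, then $\chi(A)=0$, and exchanging the two points preserves the law of $e$ and negates $\chi$, so the left side vanishes too. Otherwise $A$ contains exactly one point of each pair, and $\chi(e)=\chi(A)$ if $e$ contains these $j$ points and $\chi(e)=0$ if not.

\subsection*{Concentration of the number of good blocks}

Random disjoint blocks are not independent. The next lemma shows that for the second moment they nearly are, even when they fill almost all of $W$.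

\begin{lemma}\label{lem:conc}
Let $|W|=N$, $q\ge1$, $M\ge1$, $(M+1)q\le N$, and let $F\subseteq\binom Wq$ have density $\varphi>0$. Let $(B_1,\dots,B_M)$ be a uniformly random tuple of pairwise disjoint $q$-subsets of $W$, and let $X$ be the number of $\ell$ with $B_\ell\in F$. Then $\mathbb P(X<\varphi M/2)\le\frac8{\varphi M}$.
\end{lemma}

\begin{proof}
For $M=1$ the bound exceeds $1$. Let $M\ge2$, so that $N\ge3q$. For $g:\binom Wq\to\mathbb R$ let $(Tg)(B)$ be the average of $g$ over the $q$-subsets of $W\setminus B$. Then $\langle f,Tg\rangle=\mathbb E[f(B)g(B')]$ for a uniformly random ordered pair $(B,B')$ of disjoint $q$-sets, so $T$ is self-adjoint, and it commutes with $\operatorname{Sym}(W)$. Since $\chi(W\setminus B)=(-1)^j\chi(B)$, identity \eqref{eq:average} gives $\lambda_j=(-1)^j(q)_j/(N-q)_j$; these are the normalized eigenvalues of the Kneser graph \cite{Lov}. Thus $\lambda_0=1$, $\lambda_j\le 0$ for odd $j$, and $\lambda_j\le\big(\frac q{N-q}\big)^2\le M^{-2}$ for even $j\ge2$, by \eqref{eq:falling} and $Mq\le N-q$. Let $f$ be the indicator function of $F$, so that $f_0=\varphi$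 and $\|f\|^2=\varphi$. For $\ell\ne\ell'$, \eqref{eq:spectral} gives
\[
\mathbb P(B_\ell\in F,\ B_{\ell'}\in F)=\langle f,Tf\rangle\le\varphi^2+\varphi M^{-2}.
\]
Each of the fewer than $M^2$ covariances is at most $\varphi M^{-2}$, so $\operatorname{Var}X\le M\varphi+\varphi\le2\varphi M$. As $\mathbb EX=\varphi M$, Chebyshev's inequality bounds the probability by $2\varphi M/(\varphi M/2)^2$.
\end{proof}

\subsection*{Growth of hypergraphs with small degrees}

We need the following comparison theorem of Hoeffding \cite[Theorem 4]{Hoe}. Draw $k$ numbers from a finite list of reals, once without replacement and once with replacement, and let $Z$ and $Z'$ be the two sums. Then $\mathbb E\,\psi(Z)\le\mathbb E\,\psi(Z')$ for every continuous convex function $\psi$.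

\begin{lemma}\label{lem:growth}
Let $K\ge1$ and $k\ge2$ be integers, $\delta=\frac1{32K^2}$, $|W|=N\ge2Kk$, and let $G\subseteq\binom Wk$ have density $\alpha$ with $0<\alpha\le\frac1{2000K^4}$. Suppose that $\deg_G(v)\le\delta\binom{N-1}{k-1}$ for all $v\in W$. Then at least a fraction $\alpha K^2/3$ of the $Kk$-subsets of $W$ contain an edge of $G$.
\end{lemma}

\begin{proof}
Let $q=Kk$, let $f$ be the indicator function of $G$, and let $\varphi$ be the fraction in question. For $g:\binom Wk\to\mathbb R$ and $B\in\binom Wq$ let $(Ug)(B)$ be the average of $g$ over the $k$-subsets of $B$. The function $Uf$ has mean $\alpha$ and vanishes on blocks that contain no edge, so the Cauchy--Schwarz inequality gives $\alpha^2\le\varphi\,\|Uf\|^2$. It suffices to prove $\|Uf\|^2\le3\alpha/K^2$.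

\emph{The spectrum.} The operator $U^*U$ on functions on $\binom Wk$ is self-adjoint and commutes with $\operatorname{Sym}(W)$. Let $\chi$ have $j\le k$ pairs, and write $\chi^{(h)}$ for its restriction to $h$-sets. By \eqref{eq:average}, $U\chi^{(k)}=\frac{(k)_j}{(q)_j}\chi^{(q)}$. For $h\in\{k,q\}$, the squared norm of $\chi^{(h)}$ is the probability that an $h$-set contains exactly one point of each pair:
\[
\|\chi^{(h)}\|^2=2^j\binom{N-2j}{h-j}\Big/\binom Nh=2^j\,\frac{(h)_j(N-h)_j}{(N)_{2j}} .
\]
Therefore, by \eqref{eq:falling},
\[
\lambda_j=\frac{\|U\chi^{(k)}\|^2}{\|\chi^{(k)}\|^2}=\frac{(k)_j}{(q)_j}\cdot\frac{(N-q)_j}{(N-k)_j}\le\Big(\frac kq\Big)^j=K^{-j}.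
\]
Since $f_0=\alpha$ and $\sum_{j\ge2}\|f_j\|^2\le\|f\|^2=\alpha$, identity \eqref{eq:spectral} gives
\begin{equation}\label{eq:levels}
\|Uf\|^2\le\alpha^2+\frac{\|f_1\|^2}{K}+\frac\alpha{K^2}.
\end{equation}
The three terms play the roles of the disjoint, the intersecting and the equal pairs in Example~\ref{ex:graphs}. The trivial bound $\|f_1\|^2\le\alpha$ would give only growth of order $K$. We show $\|f_1\|^2\le\alpha/K$.

\emph{Level one in terms of degrees.} Let $p=k/N$, $\mu_v=\deg_G(v)/\binom{N-1}{k-1}$ and $z_v=\mu_v-\alpha$. Summing degrees gives $\sum_v\mu_v=k\alpha\binom Nk/\binom{N-1}{k-1}=N\alpha$, so $\sum_vz_v=0$. The level $V_1$ is spanned by the differences $x_u-x_w$, so it consists of the functions $g=\sum_vc_vx_v$ with $\sum_vc_v=0$. In particular $Z=\sum_vz_vx_v\in V_1$. From $\langle f,x_v\rangle=p\mu_v$ we get $\langle f,g\rangle=p\sum_vc_v\mu_v=p\sum_vc_vz_v$. From $\langle x_v,x_v\rangle=p$ and $\langle x_u,x_v\rangle=p\frac{k-1}{N-1}$ for $u\ne v$ we get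
\[
\langle Z,g\rangle=p\,\frac{k-1}{N-1}\sum_uz_u\sum_vc_v+p\Big(1-\frac{k-1}{N-1}\Big)\sum_vc_vz_v=\frac p\kappa\sum_vc_vz_v,\qquad\kappa=\frac{N-1}{N-k}\in[1,2].
\]
Hence $f_1=\kappa Z$. With $Q=p\sum_vz_v^2$, the choice $g=Z$ gives $\langle f,Z\rangle=Q$ and $\|Z\|^2=Q/\kappa\le Q$, and so $\|f_1\|^2=\langle f,f_1\rangle=\kappa Q\le2Q$. Also $Q=\langle f,Z\rangle\le\|f\|\,\|Z\|\le\sqrt{\alpha Q}$, that is, $Q\le\alpha$.

\emph{Bounding $Q$.} The number $Q/\alpha$ is the average of $Z$ over the edges of $G$. It can be large only if $Z$ is large on a good part of $G$, and we show that $Z$ is rarely large because it is a sum of small terms. The degree hypothesis gives $-\alpha\le z_v\le\delta$, and $\alpha\le\delta$, so $|z_v|\le\delta$. For a uniformly random $k$-set $e$, $Z(e)=\sum_{v\in e}z_v$ is a sum of $k$ draws without replacement from the list $(z_v)_{v\in W}$. Let $\xi_1,\dots,\xi_k$ be independent uniform draws from this list; then $\mathbb E\xi_1=0$ and $k\,\mathbb E\xi_1^2=Q$. Hoeffding's theorem with $\psi(y)=y^4$ gives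
\[
\mathbb EZ^4\le\mathbb E\Big(\sum_i\xi_i\Big)^4=k\,\mathbb E\xi_1^4+3k(k-1)(\mathbb E\xi_1^2)^2\le\delta^2Q+3Q^2\le(\delta^2+3\alpha)\alpha\le\frac{\alpha}{256K^4},
\]
since $\frac1{1024}+\frac3{2000}<\frac1{256}$. Let $\eta=\frac1{4K}$. Where $Z\le\eta$ we have $fZ\le\eta f$, and where $Z>\eta$ we have $fZ\le Z\le\eta^{-3}Z^4$. Hence
\[
Q=\mathbb E[fZ]\le\eta\alpha+\eta^{-3}\,\mathbb EZ^4\le\frac\alpha{4K}+64K^3\cdot\frac\alpha{256K^4}=\frac\alpha{2K}.
\]
So $\|f_1\|^2\le\alpha/K$, and \eqref{eq:levels} with $\alpha\le K^{-2}$ gives $\|Uf\|^2\le3\alpha/K^2$.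
\end{proof}

\begin{remark}
The order $K^2$ cannot be improved. Let $N\ge45K^2k$ and let $G$ consist of all $k$-sets that contain two fixed vertices. Then $\alpha=(k)_2/(N)_2\le(k/N)^2\le\frac1{2025K^4}$, all degrees are at most $\binom{N-2}{k-2}\le\frac kN\binom{N-1}{k-1}\le\delta\binom{N-1}{k-1}$, and the fraction of good blocks is $(Kk)_2/(N)_2\le2K^2\alpha$.
\end{remark}

\section{Shadows and color conflicts}\label{sec:shadow}

For real $x$ let $\binom xa=(x)_a/a!$; for $a\ge1$ this is continuous and increasing in $x$ on $[a,\infty)$, starting from the value $1$. We use Lov\'asz's form of the Kruskal--Katona theorem: \emph{if a family of $a$-sets, $a\ge1$, has at least $\binom xa$ members for some real $x\ge a$, then for $0\le b\le a$ at least $\binom xb$ sets of size $b$ are contained in a member of the family.}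

\begin{lemma}\label{lem:kk}
Let $|W|=N>k\ge2$ and $G\subseteq\binom Wk$.
\begin{itemize}
\item[(a)] If $|G|\ge\binom{N-2}{k-2}$ and $k\le h\le N$, then at least a fraction $\frac{h(h-1)}{N(N-1)}$ of the $h$-subsets of $W$ contain an edge of $G$.
\item[(b)] If $G$ has density $\gamma>0$ and $1\le d\le N-k$, then at least a fraction $\gamma^{d/(N-k)}$ of the $d$-subsets of $W$ are disjoint from some edge of $G$.
\end{itemize}
\end{lemma}

\begin{proof}
Apply the theorem to the family $\overline G=\{W\setminus e:e\in G\}$ of $(N-k)$-sets.

(a) An $h$-set $R$ contains $e$ if and only if $W\setminus R\subseteq W\setminus e$. Since $|\overline G|\ge\binom{N-2}{N-k}$, at least $\binom{N-2}{N-h}=\binom{N-2}{h-2}=\frac{h(h-1)}{N(N-1)}\binom Nh$ sets of size $N-h$ lie in a member of $\overline G$.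

(b) A $d$-set $D$ is disjoint from $e$ if and only if $D\subseteq W\setminus e$. Write $|\overline G|=\binom x{N-k}$ with $N-k\le x\le N$, and let $y_l=\frac{x-l}{N-l}>0$ for $0\le l<N-k$. Then $\gamma=\prod_{l<N-k}y_l$, and the fraction in question is at least $\binom xd/\binom Nd=\prod_{l<d}y_l$. As $x\le N$, the numbers $y_l$ are nonincreasing, so the geometric mean of the first $d$ of them is at least that of all $N-k$.
\end{proof}

From now on we fix
\[
K=1600,\qquad\delta=\frac1{32K^2},\qquad C=10^{16},\qquad t=\frac nk\ge Cs ,
\]
and we use the numerical facts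
\begin{equation}\label{eq:constants}
(4K)^4<C,\qquad 2000K^4<2C,\qquad \delta C>1.2\cdot10^8 .
\end{equation}
The value of $K$ makes the error probability $384/K$ in Lemma~\ref{lem:r} small, $\delta$ is the threshold of Lemma~\ref{lem:growth}, and the second inequality, which the density hypothesis of Lemma~\ref{lem:growth} requires, is the most demanding condition on $C$.

The next lemma is the only place where hypothesis (ii) is used, and the only place in Section~\ref{sec:large} that needs $k\ge12$ rather than $k\ge2$. The set $S$ will be the set of heavy vertices; a block supplies either a whole edge or all but one vertex of it.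

\begin{lemma}\label{lem:conflict}
Assume {\rm (ii)}. Let $S\subseteq V$, $Y\subseteq V\setminus S$, and let $q\ge k-1$ and $M\le t$ satisfy $Mq\le|Y|$ and $q\le\frac{4K}t(|Y|-q)$. Let $I\subseteq[s]$. For $i\in I$ let $F_i\subseteq\binom Yq$, and for $B\in F_i$ let $e_i(B)$ be an edge of $H_i$ with $e_i(B)\subseteq B\cup S$ and $|e_i(B)\cap S|\le1$. Let $c_0$ be a color. For a tuple $(B_1,\dots,B_M)$ of pairwise disjoint $q$-subsets of $Y$, a \emph{conflict} is one of the following:
\begin{itemize}
\item indices $\ell\ne\ell'$ and $i\ne j$ with $B_\ell\in F_i$, $B_{\ell'}\in F_j$ such that $e_i(B_\ell)$ and $e_j(B_{\ell'})$ have the same color (in $H_i$ and $H_j$, respectively);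
\item indices $\ell'$ and $j$ with $B_{\ell'}\in F_j$ such that $e_j(B_{\ell'})$ has color $c_0$.
\end{itemize}
A uniformly random tuple has a conflict with probability less than $\frac1{10}$.
\end{lemma}

\begin{proof}
Fix $\ell\neq\ell'$ and $i\ne j$, condition on the value of $B_\ell\in F_i$, and let $c$ be the color of $e_i(B_\ell)$. A conflict at these indices requires $e'\setminus S\subseteq B_{\ell'}$ for some edge $e'\in H_j$ of color $c$ with $|e'\setminus S|\ge k-1$. By (ii) there are at most $t^{k/4}$ such $e'$. The block $B_{\ell'}$ is a uniform $q$-subset of $Y\setminus B_\ell$, and $q\le|Y|-q$ because $4K\le t$; so by \eqref{eq:falling} it contains $k-1$ given points with probability at most $\big(\frac q{|Y|-q}\big)^{k-1}\le\big(\frac{4K}t\big)^{k-1}\le t^{-3(k-1)/4}$, where the last step uses $t\ge(4K)^4$. For a conflict of the second kind at $\ell',j$ take $c=c_0$; now $B_{\ell'}$ is a uniform $q$-subset of $Y$, and the same bound holds. There are at most $M^2s^2+Ms\le t^4/C^2+t^2/C\le t^4$ choices of indices, so the probability of a conflict is at most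
\[
t^4\cdot t^{k/4}\cdot t^{-3(k-1)/4}=t^{19/4-k/2}\le t^{-5/4}<\tfrac1{10}.\qedhere
\]
\end{proof}

For small $k$ the exponent $19/4-k/2$ is positive, which is why Proposition~\ref{prop:small} is needed.

\section{Proof of the theorem under hypothesis (ii)}\label{sec:large}

The case $s=1$ is settled as in Proposition~\ref{prop:small}. Throughout this section $s\ge2$, $k\ge12$, $n\ge Cks$, hypothesis (ii) holds, $e(H_i)\ge f(n,k,s)$ for all $i$, and \emph{there is no $s$-rainbow matching}. We show that all $H_i$ equal $\operatorname{St}(S)$ for a set $S$ of size $s-1$.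

\subsection*{Heavy vertices}

Choose greedily distinct vertices $v_1,v_2,\dots$ and distinct indices $i_1,i_2,\dots$ such that $v_j$ has degree at least $\delta\binom{n-j}{k-1}$ in $H_{i_j}-\{v_1,\dots,v_{j-1}\}$. The process stops after $m\le s$ steps, when no further choice is possible. Relabel the hypergraphs so that $i_j=j$, and put
\[
S=\{v_1,\dots,v_m\},\qquad W=V\setminus S,\qquad N=n-m\ge n/2,\qquad r=s-m .
\]
For $i\in[s]$ and $v\in S$ the \emph{link}
\[
L_{i,v}=\Big\{g\in\binom W{k-1}:\ g\cup\{v\}\in H_i\Big\}
\]
records the edges of $H_i$ that meet $S$ exactly in $v$.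

\begin{lemma}\label{lem:heavy}
\begin{itemize}
\item[(a)] For $j\le m$, the link $L_{j,v_j}$ has density at least $\delta/2$ in $\binom W{k-1}$.
\item[(b)] For $i>m$, all degrees in $H_i-S$ are less than $\delta\binom{N-1}{k-1}$, and if $r\ge2$, then $H_i-S$ has density at least $\frac{rk}{4N}$ in $\binom Wk$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At least $\delta\binom{n-j}{k-1}$ edges of $H_j$ contain $v_j$ and avoid $v_1,\dots,v_{j-1}$. The number of them that meet $\{v_{j+1},\dots,v_m\}$ is at most
\[
(m-j)\binom{n-j-1}{k-2}=\frac{(m-j)(k-1)}{n-j}\binom{n-j}{k-1}\le\frac{2sk}n\binom{n-j}{k-1}\le\frac2C\binom{n-j}{k-1},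
\]
and $\frac2C\le\frac\delta2$ by \eqref{eq:constants}. So $|L_{j,v_j}|\ge\frac\delta2\binom{n-j}{k-1}\ge\frac\delta2\binom N{k-1}$.

(b) A vertex of degree at least $\delta\binom{n-m-1}{k-1}=\delta\binom{N-1}{k-1}$ in $H_i-S$ would allow step $m+1$. Exactly $\binom nk-\binom Nk$ $k$-sets meet $S$, and $n-s=N-r$, so $e(H_i-S)\ge\binom Nk-\binom{N-r+1}k$. The ratio $\binom{N-r+1}k/\binom Nk$ is the probability that the complement of a random $k$-set contains $r-1$ given points, so by \eqref{eq:falling} it is at most $(1-k/N)^{r-1}\le e^{-y}$ with $y=(r-1)k/N\le2/C\le1$. By convexity $e^{-y}\le1-y/2$ on $[0,1]$, so the density is at least $\frac{(r-1)k}{2N}$, which is at least $\frac{rk}{4N}$ for $r\ge2$.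
\end{proof}

\subsection*{There are exactly $s-1$ heavy vertices}

\begin{lemma}\label{lem:r}
We have $r=1$.
\end{lemma}

\begin{proof}
Suppose that $r=0$ or $r\ge2$. Let $q=Kk$ and $M=\lfloor N/q\rfloor-1$. Since $N/q\ge\frac t{2K}\ge4$, we have $M\ge\frac N{2q}\ge\frac t{4K}\ge\frac{Cs}{4K}$. Also $M\le t$ and $(M+1)q\le N$. We define families $F_i\subseteq\binom Wq$ of good blocks, with densities $\varphi_i$, and edges $e_i(B)$.

Let $i>m$; such $i$ exist only if $r\ge2$. Lemma~\ref{lem:growth} needs a small density, so we discard edges. The number $y=\frac{rk}{4N}\binom Nk=\frac r4\binom{N-1}{k-1}$ is at least $1$, so $\lfloor y\rfloor\ge y/2$. By Lemma~\ref{lem:heavy}(b) there is $G_i\subseteq H_i-S$ with $\lfloor y\rfloor$ edges and all degrees below $\delta\binom{N-1}{k-1}$. Its density $\alpha$ satisfies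
\[
\frac{rk}{8N}\le\alpha\le\frac{rk}{4N}\le\frac{sk}{2n}\le\frac1{2C}\le\frac1{2000K^4}.
\]
Let $F_i$ consist of the $q$-subsets $B$ of $W$ that contain an edge of $G_i$, and let $e_i(B)$ be one such edge. By Lemma~\ref{lem:growth},
\[
\varphi_iM\ge\frac{rk}{8N}\cdot\frac{K^2}3\cdot\frac N{2Kk}=\frac{rK}{48}.
\]

Let $j\le m$. Let $F_j$ consist of the $q$-subsets $B$ of $W$ that contain some $g\in L_{j,v_j}$, and let $e_j(B)=g\cup\{v_j\}$ for one such $g$. A random $(k-1)$-subset of a random $q$-set is a uniform $(k-1)$-subset of $W$, so $\varphi_j\ge\delta/2$ by Lemma~\ref{lem:heavy}(a).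

Take a uniformly random tuple $(B_1,\dots,B_M)$ of disjoint $q$-subsets of $W$, and let $X_i$ be the number of blocks in $F_i$. For $i>m$ we have $\frac12\varphi_iM\ge\frac{rK}{96}\ge r$, so by Lemma~\ref{lem:conc} the probability that $X_i<r$ for some $i>m$ is at most $r\cdot\frac{8\cdot48}{rK}=\frac{384}K=0.24$. For $j\le m$ we have $\frac12\varphi_jM\ge\frac{\delta M}4\ge\frac{\delta C}{16K}s\ge s$, so the probability that $X_j<s$ for some $j\le m$ is at most $s\cdot\frac{16}{\delta M}\le\frac{64K}{\delta C}<0.001$. Lemma~\ref{lem:conflict} applies with $Y=W$, $I=[s]$ and any $c_0$, since $\frac q{N-q}\le\frac K{t/2-K}\le\frac{4K}t$; so a conflict has probability less than $0.1$.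

With positive probability none of these events occurs. Then choose distinct blocks one index at a time: first a block in $F_i$ for each of the $r$ indices $i>m$, which is possible since fewer than $r\le X_i$ blocks are taken before each choice, and then a block in $F_j$ for each $j\le m$, when fewer than $s\le X_j$ are taken. The corresponding edges are disjoint, because the blocks are disjoint subsets of $W$ and the vertices $v_j$ are distinct, and their colors differ because there is no conflict. This is an $s$-rainbow matching, a contradiction.
\end{proof}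

So $|S|=s-1$ and $N=n-s+1$. For $i\in[s]$ let $a_i=e(H_i-S)$ be the number of edges of $H_i$ outside $S$, and let $b_i$ be the number of edges of $\operatorname{St}(S)$ missing from $H_i$. Then $e(H_i)=f(n,k,s)-b_i+a_i$, and the edge bound becomes
\begin{equation}\label{eq:ba}
b_i\le a_i\qquad(i\in[s]).
\end{equation}
If all $a_i$ vanish, then so do all $b_i$, and $H_i=\operatorname{St}(S)$ for all $i$. It remains to rule out edges outside $S$.

An edge $e_0\in H_{i_0}-S$ should extend to a rainbow matching by one edge at each vertex of $S$, the $s-1$ vertices being assigned to the $s-1$ other indices. The difficulty is that a fixed $e_0$ leaves little room: the fraction of $(k-1)$-subsets of $W$ that avoid it is at most $(1-k/N)^{k-1}$, which is very small when $N$ is much smaller than $k^2$, and the links might miss exactly these sets. So the room for the blocks has to be chosen first, at random, and $e_0$ afterwards. We do this twice: once to bound the $a_i$ using only that the links have density $\delta/2$, and once, using this bound and \eqref{eq:ba}, to show that they vanish.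

\subsection*{Few edges outside $S$}

\begin{lemma}\label{lem:few}
For all $i\in[s]$ we have $a_i<\binom{N-2}{k-2}$.
\end{lemma}

\begin{proof}
We first prove the following. \emph{Let $i_0\in[s]$ and let $\pi:[s]\setminus\{i_0\}\to S$ be a bijection such that every $L_{i,\pi(i)}$ has density at least $\delta/2$ in $\binom W{k-1}$. Then $a_{i_0}<\binom{N-2}{k-2}$.}

Suppose not. Let $R$ be a uniformly random $h$-subset of $W$, where $h=\lfloor N/2\rfloor$, and let $\mathcal E$ be the event that $R$ contains an edge of $H_{i_0}-S$. By Lemma~\ref{lem:kk}(a), $\mathbb P(\mathcal E)\ge\frac{h(h-1)}{N(N-1)}\ge\frac{N-3}{4N}\ge\frac15$. On $\mathcal E$ let $e_0\subseteq R$ be such an edge, chosen as a function of $R$. Given $R$, let $(B_1,\dots,B_M)$ be a uniformly random tuple of $M=\lfloor\frac N{2k}\rfloor$ disjoint $(k-1)$-subsets of $Y=W\setminus R$; they fit, as $|Y|\ge N/2$. We have $\frac t8\le\frac N{4k}\le M\le t$.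

Without conditioning on $R$, the law of the tuple is invariant under $\operatorname{Sym}(W)$, so it is a uniform tuple of disjoint $(k-1)$-subsets of $W$, and $(M+1)(k-1)\le N/2+k\le N$. Let $X_i$ be the number of blocks in $L_{i,\pi(i)}$. Since $\frac{\delta M}4\ge\frac{\delta C}{32}s\ge s$, Lemma~\ref{lem:conc} shows that $X_i<s$ for some $i\ne i_0$ with probability at most $s\cdot\frac{16}{\delta M}\le\frac{128}{\delta C}<10^{-5}$.

Conditionally on any $R$ in $\mathcal E$, apply Lemma~\ref{lem:conflict} with $q=k-1$, $F_i=L_{i,\pi(i)}\cap\binom Yq$, $e_i(B)=B\cup\{\pi(i)\}$ for $i\ne i_0$, and $c_0$ the color of $e_0$. As $|Y|\ge n/4$, we have $\frac q{|Y|-q}\le\frac1{t/4-1}\le\frac8t\le\frac{4K}t$. So the probability that $\mathcal E$ holds and there is a conflict is less than $\frac1{10}$. Since $\frac15>\frac1{10}+10^{-5}$, with positive probability $\mathcal E$ holds, all $X_i\ge s$, and there is no conflict. Choose distinct blocks $B\in L_{i,\pi(i)}$, one for each $i\ne i_0$. The edges $B\cup\{\pi(i)\}$ are disjoint from each other and from $e_0\subseteq R$, and together with $e_0$ they form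 an $s$-rainbow matching. This contradiction proves the statement.

By Lemma~\ref{lem:heavy}(a) the statement applies with $i_0=s$ and $\pi(j)=v_j$, so $b_s\le a_s<\binom{N-2}{k-2}$. Then all links of $H_s$ are dense: for $v\in S$, each $g\in\binom W{k-1}$ outside $L_{s,v}$ gives an edge $g\cup\{v\}$ of $\operatorname{St}(S)$ missing from $H_s$, so $L_{s,v}$ has density at least
\[
1-\binom{N-2}{k-2}\Big/\binom N{k-1}=1-\frac{(k-1)(N-k+1)}{N(N-1)}\ge1-\frac kN\ge\frac12 .
\]
Hence the index $s$ can take over any vertex $v_j$: for $j<s$ the statement applies with $i_0=j$, $\pi(s)=v_j$ and $\pi(i)=v_i$ for $i\notin\{j,s\}$.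
\end{proof}

\subsection*{No edges outside $S$}

\begin{lemma}\label{lem:none}
For all $i\in[s]$ we have $a_i=0$.
\end{lemma}

\begin{proof}
Let $a=\max_ia_i$ and suppose $a\ge1$. We use only \eqref{eq:ba} and Lemma~\ref{lem:few}, which are symmetric in the indices, so we may relabel and assume $a=a_s$. The density $\gamma=a/\binom Nk$ of $H_s-S$ satisfies
\begin{equation}\label{eq:gamma}
0<\gamma<\binom{N-2}{k-2}\Big/\binom Nk=\frac{k(k-1)}{N(N-1)}\le\Big(\frac kN\Big)^2 .
\end{equation}
Let $d=\lfloor N/10\rfloor\ge N/20\ge n/40$, and let $\mathcal D$ be the family of $d$-subsets of $W$ that are disjoint from some edge of $H_s-S$. Since $k\le N/10$, we have $\frac d{N-k}\le\frac19$, so Lemma~\ref{lem:kk}(b) and $\gamma<1$ show that $\mathcal D$ has density at least $\gamma^{1/9}$, far more than $\gamma$. For $i<s$, $v\in S$ and $D\subseteq W$ with $|D|\ge k-1$, let $\beta_{i,v}(D)$ be the fraction of $(k-1)$-subsets of $D$ that are \emph{not} in $L_{i,v}$.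

\emph{For every $D\in\mathcal D$ and every bijection $\pi:[s-1]\to S$ there is $i<s$ with $\beta_{i,\pi(i)}(D)>\frac12$.} Suppose this fails for $D$ and $\pi$, so that every $F_i=L_{i,\pi(i)}\cap\binom D{k-1}$ has density at least $\frac12$ in $\binom D{k-1}$. Let $e_0\in H_s-S$ be disjoint from $D$. Take a uniformly random tuple of $M=\lfloor d/k\rfloor-1$ disjoint $(k-1)$-subsets of $D$. Here $d/k\ge t/40\ge4$, so $\frac t{80}\le\frac d{2k}\le M\le t$, and $(M+1)(k-1)\le d$. Since $\frac M4\ge\frac t{320}\ge s$, Lemma~\ref{lem:conc} on the ground set $D$ shows that some $F_i$ contains fewer than $s$ blocks with probability at most $s\cdot\frac{16}M\le\frac{1280}C$. Lemma~\ref{lem:conflict} applies with $Y=D$, $q=k-1$, $e_i(B)=B\cup\{\pi(i)\}$ and $c_0$ the color of $e_0$, since $\frac q{d-q}\le\frac1{t/40-1}\le\frac{80}t\le\frac{4K}t$. With positive probability each $F_i$ contains at least $s$ blocks and there is no conflict; then distinct blocks $B\in F_i$ give edges $B\cup\{\pi(i)\}$ that form an $s$-rainbow matching with $e_0$, a contradiction.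

Now let $D\in\binom Wd$ and the bijection $\pi$ be uniformly random and independent, and let $\Sigma=\sum_{i<s}\beta_{i,\pi(i)}(D)$. By the previous paragraph $\Sigma>\frac12$ whenever $D\in\mathcal D$, so $\mathbb E\Sigma\ge\frac12\gamma^{1/9}$. For an upper bound, note that a random $(k-1)$-subset of $D$ is uniform in $\binom W{k-1}$, so $\mathbb E\,\beta_{i,v}(D)=\beta_{i,v}(W)$. For fixed $i$, the sum $\sum_{v\in S}\beta_{i,v}(W)\binom N{k-1}$ counts the $k$-sets missing from $H_i$ that meet $S$ in exactly one vertex, so it is at most $b_i\le a_i\le a$. Averaging over $\pi$ spreads these missing sets over the $s-1$ vertices: $\pi(i)$ is uniform on $S$, so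
\[
\mathbb E\Sigma=\frac1{s-1}\sum_{i<s}\sum_{v\in S}\beta_{i,v}(W)\le\frac a{\binom N{k-1}}=\gamma\,\frac{N-k+1}k\le\gamma\,\frac Nk .
\]
The two bounds give $\gamma^{8/9}\ge\frac k{2N}$. With \eqref{eq:gamma} this yields $(k/N)^{16/9}\ge\frac k{2N}$, that is, $(N/k)^{7/9}\le2$, so $N/k\le2^{9/7}<3$. This contradicts $N/k\ge t/2$.
\end{proof}

By Lemma~\ref{lem:none} and \eqref{eq:ba}, $a_i=b_i=0$ for all $i$, so $H_1=\dots=H_s=\operatorname{St}(S)$ with $|S|=s-1$. This proves Theorem~\ref{thm:main} under hypothesis (ii). With Proposition~\ref{prop:small} for $k\le11$ and the reduction in the introduction, the proof of Theorem~\ref{thm:main} is complete.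

\begin{thebibliography}{9}

\bibitem{Del} Delsarte, 1973.

\bibitem{Hoe} Hoeffding, \emph{J. Amer. Statist. Assoc.}, 1963.

\bibitem{HLW} Hao Huang, Tong Li, Guanghui Wang, \emph{Rainbow matchings in properly-colored hypergraphs}, arXiv:1808.04954 (2018).

\bibitem{Lov} Lov\'asz, \emph{On the Shannon capacity of a graph}, 1979.

\end{thebibliography}
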